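# Increasing Hamiltonian paths in a randomly ordered $K_n$: the log-normal limit

## The twelve Hamiltonian paths of $K_4$

Order the six edges of $K_4$ by a uniformly random bijection to $\{1,\dots,6\}$. A Hamiltonian path is *increasing* if its edges, read from one of its two ends, appear in increasing order. The path is counted once, as an undirected subgraph. Let us count the increasing ones by hand.

A Hamiltonian path $a,b,c,d$ has edges $ab,bc,cd$. The outer two form a perfect matching of $K_4$, and the middle one is an edge outside that matching. Conversely, a perfect matching $M$ (there are three) and an edge $e\notin M$ (there are four) determine one Hamiltonian path, so there are $12$. The path is increasing exactly when the label of $e$ lies strictly between the two labels on $M$. If $d_M$ is the difference of the two labels on $M$, exactly $d_M-1$ labels lie strictly between them, all on edges outside $M$. So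
$$X_4=\sum_{M}(d_M-1)=d_{M_1}+d_{M_2}+d_{M_3}-3 .$$

The three matchings cut $\{1,\dots,6\}$ into three pairs, and the resulting pairing is uniform among the $15$ possible ones. The sum of differences is $21-2s$, where $s$ is the sum of the smaller elements of the pairs. The possible sets of smaller elements, with the number of pairings each allows, are: $\{1,2,3\}$ with $6$, $\{1,2,4\}$ with $4$, $\{1,2,5\}$ with $2$, $\{1,3,4\}$ with $2$, $\{1,3,5\}$ with $1$. Hence
$$P(X_4=6)=\tfrac6{15},\quad P(X_4=4)=\tfrac4{15},\quad P(X_4=2)=\tfrac4{15},\quad P(X_4=0)=\tfrac1{15}.$$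
The mean is $(36+16+8)/15=4$. An ordering with no increasing Hamiltonian path exists: put $1,2$ on one matching, $3,4$ on the next, $5,6$ on the last. For $n=3$ there is nothing random: each of the three two-edge paths is increasing in one direction, so $X_3=3$.

The mean is $n$ in general. For $n\ge3$ a path has at least two edges, so at most one of its directions is increasing, and $X=X_n$ is the number of *directed* Hamiltonian paths that increase in their direction. There are $n!$ directed paths, each increasing with probability $1/(n-1)!$, so $\mathbb E X_n=n$. We put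
$$W_n:=X_n/n,\qquad EW_n=1,$$
and ask how $W_n$ is distributed for large $n$. The following was posed as a conjecture in Anders Martinsson, "Most edge-orderings of $K_n$ have maximal altitude", arXiv:1605.07204 (2016). Write $\log\mathcal N(\mu,\sigma)$ for the law of $e^Z$, where $Z$ is normal with mean $\mu$ and standard deviation $\sigma$.

**Theorem A.** $X_n/n\to\log\mathcal N(-\tfrac12,1)$ in distribution as $n\to\infty$.

We shall use the following known result as an input, without reproving it.

**Known result.** Let $F$ be the distribution function of the limit of any weakly convergent subsequence of $(X_n/n)$. Then $\int_0^\infty x^k\,dF(x)=e^{k(k-1)/2}$ for every integer $k$, positive or not. Moreover $G(t)=F(e^t)$ can be written as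
$$G(t)=\int_{-\infty}^te^{-(s+\frac12)^2/2}\,d\nu(s)\tag{1}$$
for some positive measure $\nu$ on $\mathbb R$ invariant under integer translations.

The proof of Theorem A will use this only through $\int x\,dF=1$ and $\int x^2\,dF=e$.

Throughout, $\Phi$ is the standard normal distribution function, $N\sim\mathcal N(0,1)$, and $(x)_k=x(x-1)\cdots(x-k+1)$.

## All the moments, and still no limit law

The first thing one tries is the method of moments: $\log\mathcal N(-\frac12,1)$ has $k$-th moment $e^{-k/2+k^2/2}=e^{k(k-1)/2}$, and these are exactly the moments of every subsequential limit $F$. The method stops here, because other laws have the same moments. Completing the square,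
$$ks-\tfrac12(s+\tfrac12)^2=-\tfrac12(s-k+\tfrac12)^2+\tfrac12k(k-1).$$
So if $\nu$ is a positive measure invariant under integer translations with $\int e^{-(s+1/2)^2/2}d\nu=1$, substituting $s\to s+k$ gives
$$\int e^{ks}e^{-(s+\frac12)^2/2}\,d\nu(s)=e^{k(k-1)/2}\int e^{-(s+\frac12)^2/2}\,d\nu(s)=e^{k(k-1)/2}$$
for every integer $k$. Every such $\nu$ gives a law with the right moments and of the form (1). For instance $\nu=c\sum_{j\in\mathbb Z}\delta_j$, with $c$ the normalizing constant, gives a law carried by the integer powers of $e$. So the Known result by itself allows $\log W$ to be integer-valued. We need information about $X_n$ that is not a moment of $X_n$.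

## Tilting by $X_n/n$, and a squeeze in $L^2$

Here is the mechanism. Suppose $W\ge0$ has $EW^2=e$, and $\xi$ is a random vector on the same space with $E[W\mid\xi]=Y$. Then $W-Y$ is orthogonal to $Y$, so
$$E(W-Y)^2=EW^2-EY^2=e-EY^2.\tag{2}$$
If $Y=e^{S-\sigma^2/2}$ with $S\sim\mathcal N(0,\sigma^2)$, then $EY^2=E\,e^{2S-\sigma^2}=e^{\sigma^2}$. When $\sigma^2$ is close to $1$, the right side of (2) is close to $0$, and $W$ is forced to be close to the log-normal variable $Y$. So the second moment, useless for identifying $F$ on its own, becomes decisive once we have an observable explaining nearly all of it.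

How does one compute $E[W\mid\xi]$? One needs $E[Wg(\xi)]$ for test functions $g$, that is, the law of $\xi$ under the measure tilted by $W$. This tilted measure has a concrete description.

**Definition (planted measure).** Let $P_n$ be the uniform measure on orderings. Let $Q_n$ be the following measure: choose a uniformly random directed Hamiltonian path and condition a uniform ordering on this path being increasing.

Averaging over the $n!$ directed paths, each increasing with probability $1/(n-1)!$, gives
$$\frac{dQ_n}{dP_n}=\frac1{n!}\,(n-1)!\,X_n=W_n.\tag{3}$$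
For $n=3$, $W_3=1$ and $Q_3=P_3$. For $n=4$ an ordering is reweighted by $X_4/4\in\{0,\frac12,1,\frac32\}$, so the orderings with $X_4=0$ get $Q_4$-mass $0$.

So we want a statistic $S_n$ that is asymptotically $\mathcal N(0,\sigma^2)$ under $P_n$ and asymptotically $\mathcal N(\sigma^2,\sigma^2)$ under $Q_n$. A Gaussian shifted by its own variance is what corresponds to the density $e^{S-\sigma^2/2}$: if $\xi\sim\mathcal N(0,v)$ then
$$E\,g(\xi+v)=E\big[g(\xi)e^{\xi-v/2}\big],\tag{4}$$
since $-(x-v)^2/(2v)=-x^2/(2v)+x-v/2$. And we want $\sigma^2$ as close to $1$ as we please.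

## The gaps along a planted path, and the kernel $\varphi_K$

Realize the ordering by i.i.d. labels $t_e$, uniform on $[0,1)$, $e\in E(K_n)$. Almost surely they are distinct, and their order is uniformly random. View labels as points of the circle $\mathbb R/\mathbb Z$. Write $\{y\}$ for the fractional part (so $\{-0.2\}=0.8$); the circular distance of $s$ and $t$ is $\min(\{t-s\},\{s-t\})$.

**Spacings.** Plant the directed path $H_0=1,2,\dots,n$, with edges $f_1,\dots,f_{n-1}$, $f_i=\{i,i+1\}$. Let $P^*$ be the label measure $P$ conditioned on $t_{f_1}<\dots<t_{f_{n-1}}$. Under $P^*$ these labels are the order statistics of $n-1$ i.i.d. uniforms, and the other labels are i.i.d. uniform and independent of them. Put $g_i=t_{f_i}-t_{f_{i-1}}$ for $1\le i\le n$, with $t_{f_0}=0$, $t_{f_n}=1$. The vector $(g_1,\dots,g_{n-1})$ has density $(n-1)!$ on the simplex $\{x_i\ge0,\sum x_i\le1\}$, and the $g_i$ are exchangeable. A simplex of dimension $d$ and size $s$ has volume $s^d/d!$, so integrating out $n-1-k$ coordinates shows that any $k$ of the $g_i$ have joint density $(n-1)_k(1-\sum x_j)_+^{n-1-k}$. Rescaling, any $k$ of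 the variables $ng_i$ have joint density
$$n^{-k}(n-1)_k\Big(1-\frac1n\sum_jx_j\Big)_+^{n-1-k}\quad\text{on }[0,\infty)^k.\tag{5}$$
For $n>k+1$ this is at most $1$, and it tends pointwise to $e^{-\sum x_j}$. Also $P^*(g_j\ge1-K/n)=\int_{1-K/n}^1(n-1)(1-x)^{n-2}dx=(K/n)^{n-1}$ when $n>K$.

So consecutive labels along the planted path differ by about $1/n$ times an exponential variable. To detect this, look at all short paths and reward small positive label differences.

**Definition (kernel).** For an integer $K\ge1$,
$$\varphi(x)=\varphi_K(x)=(e^{-x}-c_K)\mathbf 1_{[0,K]}(x),\qquad c_K=\frac{1-e^{-K}}K .$$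

The constant $c_K$ gives $\int\varphi=0$, and since it is subtracted only on the window $[0,K]$, the kernel keeps compact support. We need both properties. Using $\int\varphi=0$,
$$a=a_K:=\int\varphi^2=\int\varphi(x)(e^{-x}-c_K)\,dx=\int_0^\infty\varphi(x)e^{-x}dx=\frac{1-e^{-2K}}2-\frac{(1-e^{-K})^2}K.\tag{6}$$
Hence $0<a_K<\frac12$ and $a_K\to\frac12$ as $K\to\infty$. Since $0<c_K\le1$, $|\varphi|\le1$.

**Two-edge paths by hand.** Let $n>2K$ and $Z_2=\frac1n\sum\varphi\big(n\{t_{vw}-t_{uv}\}\big)$, summed over sequences $(u,v,w)$ of distinct vertices. For example, with $n=10$, $K=1$, $t_{uv}=0.10$, $t_{vw}=0.15$, the sequence $(u,v,w)$ contributes $\varphi_1(0.5)=e^{-1/2}-c_1\approx-0.026$ to the sum, and $(w,v,u)$ contributes $\varphi_1(9.5)=0$. With $t_{vw}=0.11$ the first contribution becomes $\varphi_1(0.1)\approx0.273$.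

Under $P$, fix all labels but one, say that of $uv$. Since $\int_0^1\varphi(n\{s-t\})\,dt=\frac1n\int_0^n\varphi=0$, each term has mean $0$. In $EZ_2^2$ only pairs of terms with the same two edges survive: if an edge of one path is missing in the other, integrate its label first and get $0$. A path paired with its reversal gives $0$, as $n\{x\}\le K$ and $n\{-x\}\le K$ cannot both hold for $x\ne0$ when $n>2K$. A path paired with itself gives $\int_0^1\varphi(nu)^2du=a/n$. So
$$EZ_2^2=\frac{(n)_3}{n^2}\cdot\frac an\to a.$$

Under $P^*$, terms with an edge outside the planted path still have mean $0$, by integrating over that edge. The terms $(i,i+1,i+2)$ contribute $\frac1n\sum_{i=1}^{n-2}E^*\varphi(ng_{i+1})\to\int\varphi e^{-x}dx=a$ by (5) and (6). The reversed terms $(i+2,i+1,i)$ need $n(1-g_{i+1})\le K$, so their contribution to the mean is at most $(K/n)^{n-1}\to0$. So $E^*Z_2\to a$. The shift equals the variance, as wanted in (4).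

The kernel was chosen for this. For a bounded $\psi$ supported on $[0,K]$ with $\int\psi=0$, the same computation gives limiting variance $\int\psi^2$ and limiting planted mean $\int\psi e^{-x}=\int\psi\varphi_K\le\|\psi\|_2\|\varphi_K\|_2$, so the ratio of mean to standard deviation is largest when $\psi$ is a positive multiple of $\varphi_K$.

But with two-edge paths alone, the variance is $a_K<\frac12$. Then (2) leaves $e-e^{a_K}>e-e^{1/2}>1$, which does not shrink for any choice of $K$. Two-edge paths explain at most half of the unit variance we need. Three-edge paths, we shall see, contribute an independent Gaussian of variance $a^2\approx\frac14$, four-edge paths one of variance $a^3\approx\frac18$, and so on; and $\frac12+\frac14+\frac18+\dots=1$.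

## Centered counts of short paths, and what they yield

**Definition (path statistics).** For $\ell\ge2$ let $\Gamma_\ell$ be the set of sequences $\gamma=(v_0,\dots,v_\ell)$ of distinct vertices, with edges $e_i=v_{i-1}v_i$. Put
$$h(\gamma)=\prod_{i=1}^{\ell-1}\varphi\big(n\{t_{e_{i+1}}-t_{e_i}\}\big),\qquad Z_\ell=Z^K_{n,\ell}=\frac1n\sum_{\gamma\in\Gamma_\ell}h(\gamma),\qquad S^{K,m}_n=\sum_{\ell=2}^mZ^K_{n,\ell}.$$

Besides Theorem A we prove the following. Recall that sequences $P_n,Q_n$ are *mutually contiguous* if, for events $B_n$, $P_n(B_n)\to0$ if and only if $Q_n(B_n)\to0$. For example, the constant sequences $\mathcal N(0,1)$ and $\mathcal N(1,1)$ are mutually contiguous, while $\mathcal N(0,1)$ and $\mathcal N(n,1)$ are not: take $B_n=(n/2,\infty)$. Also $d_{TV}(P,Q)=\sup_B|P(B)-Q(B)|$.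

**Theorem B.**
1. $\sup_{x>0}|P(X_n\le xn)-\Phi(\log x+\frac12)|\to0$. In particular $P(X_n\ge1)\to1$.
2. There are integers $K_n\to\infty$ such that $\log(X_n/n)-\big(S_n^{K_n,K_n}-\tfrac12\big)\to0$ in probability. Moreover, for every fixed $m\ge2$,
$$\big(\log(X_n/n),Z^{K_n}_{n,2},\dots,Z^{K_n}_{n,m}\big)\to\Big(\sum_{\ell\ge2}\zeta_\ell-\tfrac12,\ \zeta_2,\dots,\zeta_m\Big)$$
in distribution, with $\zeta_\ell\sim\mathcal N(0,2^{-(\ell-1)})$ independent. ($\log0$ may be assigned any value, since $P(X_n=0)\to0$.)
3. $P_n,Q_n$ are mutually contiguous, and $d_{TV}(P_n,Q_n)\to2\Phi(\frac12)-1$.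

Fix $K\ge1$, $m\ge2$, and take $n>2K$, $n>m$. Put
$$\sigma^2=\sigma^2_{K,m}=\sum_{\ell=2}^ma^{\ell-1}<\sum_{j\ge1}2^{-j}=1 .$$
By dominated convergence (the $j$-th term is at most $2^{-j}$ and $a_K\to\frac12$), $\sigma^2_{K,K}\to\sum_{j\ge1}2^{-j}=1$ as $K\to\infty$. Let $\xi_\ell$, $2\le\ell\le m$, be independent $\mathcal N(0,a^{\ell-1})$ variables. Note $|h|\le1$. Two facts carry the proof.

**(D)** If $e$ is an end-edge ($e_1$ or $e_\ell$) of $\gamma\in\Gamma_\ell$, integrating $h(\gamma)$ over $t_e\in[0,1)$ with the other labels fixed gives $0$. Indeed $t_e$ occurs in one factor only, and $\int_0^1\varphi(n\{t-s\})\,dt=\int_0^1\varphi(n\{s-t\})\,dt=\frac1n\int_0^n\varphi=0$.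

**(L)** If $h(\gamma)\ne0$, consecutive edges of $\gamma$ have labels at circular distance at most $K/n$. Hence all labels of $\gamma\in\Gamma_\ell$, $\ell\le m$, are pairwise within circular distance $mK/n$.

**Definition (coincidence type).** For a tuple of paths $\gamma_1,\dots,\gamma_k$ of given lengths, the coincidence type records which positions, over all the vertex sequences, carry the same vertex.

For instance, the pair $(1,2,3)$, $(3,2,5)$ has the type "the second entries agree, and the third entry of the first path is the first entry of the second path". Its union has $V=4$ vertices and $3$ edges. For fixed lengths there are boundedly many types. The type determines the isomorphism class of the union, and a tuple is determined by its type and an injective assignment of the $V$ vertices, so there are at most $n^V$ tuples of a given type.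

Below, implied constants depend only on $K,m$ and, in Lemma 1, on $k$.

## The Gaussian limit under the uniform measure

In the planted model we shall need the central limit theorem for paths avoiding the planted path, so we prove it in that generality.

**Lemma 1.** *For each $n$ let $H$ be either $\emptyset$ or the edge set of a Hamiltonian path, and suppose the labels of edges outside $H$ are i.i.d. uniform. Put $Z'_\ell=\frac1n\sum_{\gamma\in\Gamma_\ell,\ E(\gamma)\cap H=\emptyset}h(\gamma)$. Then $(Z'_\ell)_{2\le\ell\le m}\to(\xi_\ell)_{2\le\ell\le m}$ in distribution.*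

**Step 1: reduce to moments.** It suffices to show, for all $k$ and all $\ell_1,\dots,\ell_k\in\{2,\dots,m\}$,
$$E\prod_{i=1}^kZ'_{\ell_i}\to E\prod_{i=1}^k\xi_{\ell_i}.\tag{7}$$
By the Cramér–Wold device it is enough to treat linear combinations; (7) gives convergence of all their moments; and a one-dimensional Gaussian law is determined by its moments, so moment convergence to it implies convergence in distribution.

**Step 2: factor over blocks, and discard singletons.** Expand the product as $n^{-k}\sum E\prod_ih(\gamma_i)$ over tuples of paths avoiding $H$. For a tuple, join $i,j\in[k]$ if $\gamma_i,\gamma_j$ share an edge, and let $\pi$ be the partition of $[k]$ into connected components, called *blocks*. Paths in different blocks share no edge, so the expectation factors over blocks. If some block is a singleton $\{i\}$, its factor is $E\,h(\gamma_i)=0$ by (D). Such tuples contribute $0$.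

**Step 3: discard blocks of size at least three.** Consider a block of size $r$, and the union $U$ of its paths, with $V$ vertices and $\mathcal E$ edges. $U$ is connected, so $V\le\mathcal E+1$. Suppose the product of the $h$'s in the block is nonzero. Any two of its paths are linked by a chain of at most $k$ paths, consecutive ones sharing an edge, and by (L) each path has labels pairwise within $mK/n$. So all labels in $U$ lie within $D/n$ of the label of a fixed edge of $U$, where $D=kmK$. Given that label, the other $\mathcal E-1$ labels are independent and each is in the required arc with probability at most $2D/n$; since $|h|\le1$, the absolute expectation is at most $(2D/n)^{\mathcal E-1}$. There are at most $n^V$ tuples of each type. So the sum of $n^{-r}|E\prod h|$ over the block tuples of a given type is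
$$O\big(n^{V-\mathcal E+1-r}\big)=O(n^{2-r}).\tag{8}$$
The sum over tuples with partition $\pi$ is at most, in absolute value, the product over the blocks of $\pi$ of these block sums of absolute values (we drop the condition that different blocks be edge-disjoint). By (8), a block of size $2$ gives $O(1)$ and a block of size $r\ge3$ gives $O(1/n)$. Hence, up to $O(1/n)$, only partitions into pairs remain. If $k$ is odd there are none, and the moment tends to $0=E\prod\xi_{\ell_i}$. From now on $k$ is even.

**Step 4: compute the pair blocks.** Power counting alone is not enough here. For $\gamma=(1,2,3,4)$ and $\gamma'=(2,3,4,5)$ we have $V=5$, $\mathcal E=4$, and (8) gives only $O(1)$. The exact cancellation (D) must be used: the end-edge $\{1,2\}$ of $\gamma$ is not in $\gamma'$, so $E[h(\gamma)h(\gamma')]=0$. We now do this in general.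

If the union of the pair $\gamma_i,\gamma_j$ is not a tree, then $V\le\mathcal E$ and by (8) the block sum over such types is $O(n^{-1})$. (An example is $(1,2,3)$ and $(3,1,2)$, whose union is a triangle.)

Suppose $\gamma_i\cup\gamma_j$ is a tree. If some end-edge of $\gamma_i$ is not in $\gamma_j$, integrate its label first: by (D) the expectation $E[h(\gamma_i)h(\gamma_j)]$ is $0$. The same holds with $i,j$ exchanged. So the expectation vanishes unless both end-edges of $\gamma_i$ lie in $\gamma_j$ and conversely. If both hold, $\gamma_j$ is a connected subgraph of the tree containing both endpoints of the path $\gamma_i$. In a tree the path between two vertices is unique, so $\gamma_j$ contains $\gamma_i$. By symmetry $E(\gamma_i)=E(\gamma_j)$. Hence $\ell_i=\ell_j$, and $\gamma_j$ is $\gamma_i$ or its reversal.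

For the reversal, the product contains $\varphi(n\{x\})\varphi(n\{-x\})$ with $x=t_{e_2}-t_{e_1}$. For $x\ne0$ we have $\{x\}+\{-x\}=1>2K/n$, so one of the two factors vanishes. The expectation is $0$.

For $\gamma_j=\gamma_i\in\Gamma_\ell$, the $\ell-1$ successive label differences are independent and uniform on the circle, and $\int_0^1\varphi(nu)^2du=a/n$, so $E\,h(\gamma_i)^2=(a/n)^{\ell-1}$. The number of $\gamma\in\Gamma_\ell$ is $(n)_{\ell+1}$. At most $\ell\cdot2n\cdot n^{\ell-1}$ of them use an edge of $H$: choose the position of the edge, the edge with its orientation, and the other $\ell-1$ vertices. So $n^{\ell+1}(1+O(1/n))$ of them avoid $H$, and the pair sum over equal paths is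
$$n^{-2}\,n^{\ell+1}\,(a/n)^{\ell-1}(1+O(1/n))=a^{\ell-1}+O(1/n).$$

**Step 5: assemble.** Fix a pairing $\pi$ of $[k]$. Consider the tuples with partition $\pi$ in which some pair is not equal. For such a tuple either the product of expectations is $0$, or every non-equal pair has a non-tree union; then some pair belongs to a block sum that is $O(1/n)$, while the others are $O(1)$. So these tuples contribute $O(1/n)$. If all pairs are equal, every term is positive, with a value depending only on the lengths. The requirement that different pairs be edge-disjoint removes only an $O(1/n)$ fraction of the choices of the $k/2$ paths, since two paths sharing an edge share two vertices. Summing over pairings,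
$$E\prod_{i=1}^kZ'_{\ell_i}\to\sum_{\text{pairings}}\ \prod_{\{i,j\}}\mathbf 1_{\ell_i=\ell_j}a^{\ell_i-1}=E\prod_{i=1}^k\xi_{\ell_i},$$
the last equality being Wick's formula for the independent Gaussians $\xi_\ell$. This is (7). $\square$

## The same statistics when a path is planted

**Lemma 2.** *Under $P^*$, $(Z_\ell)_{2\le\ell\le m}\to(\xi_\ell+a^{\ell-1})_{2\le\ell\le m}$ in distribution.*

Let $H=\{f_1,\dots,f_{n-1}\}$. Write $Z_\ell=Z_\ell^H+Z'_\ell+R_\ell$, the parts of the sum over $\gamma$ with all, none, and some but not all edges in $H$. The labels outside $H$ are i.i.d. uniform under $P^*$, so $(Z'_\ell)\to(\xi_\ell)$ by Lemma 1. By Slutsky's lemma it suffices to show that $Z^H_\ell\to a^{\ell-1}$ and $R_\ell\to0$ in probability, for each $\ell$.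

**Step 1: paths inside $H$ produce the shift.** Let $k$ be fixed and $|J|=k$. By (5), bounded convergence on $[0,K]^k$, and (6),
$$E^*\prod_{j\in J}\varphi(ng_j)\to\Big(\int_0^\infty\varphi(x)e^{-x}dx\Big)^k=a^k,\tag{9}$$
uniformly in $J$ (by exchangeability the left side depends only on $k$).

The paths with all edges in $H$ are the forward and the reversed subpaths of $H_0$. A forward one, $\gamma=(i,i+1,\dots,i+\ell)$, has edges $f_i,\dots,f_{i+\ell-1}$ with successive differences $g_{i+1},\dots,g_{i+\ell-1}\in(0,1)$ almost surely. So the forward ones contribute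
$$\frac1n\sum_{i=1}^{n-\ell}\ \prod_{j=i+1}^{i+\ell-1}\varphi(ng_j).$$
By (9) its mean tends to $a^{\ell-1}$. In its second moment, all but $O(n)$ of the pairs $(i,i')$ have disjoint index blocks, and for those the expectation tends to $a^{2(\ell-1)}$ uniformly; the remaining pairs contribute $O(1/n)$, since the summands are bounded by $1$. So the second moment tends to $a^{2(\ell-1)}$, and the forward part tends to $a^{\ell-1}$ in $L^2$.

A reversed subpath contributes $0$ unless $n\{-g_j\}=n(1-g_j)\le K$ for some $j$, that is, $g_j\ge1-K/n$. The probability that this happens for some $j$ is at most $n(K/n)^{n-1}\to0$. Hence $Z_\ell^H\to a^{\ell-1}$ in probability.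

**Step 2: no short arc is crowded with planted labels.** For the mixed paths we need to count edges of $H$ whose labels are close to a given one. Put $D=2mK$ and $\lambda=2\log n$, and let $A_n$ be the event that every closed arc of length $2D/n$ contains at most $\lambda$ labels of $H$.

If such an arc contains at least $b$ labels of $H$, then the first of them along the arc is followed, within distance $2D/n$ in the positive direction, by at least $b-1$ others. As a set, the labels of $H$ are $n-1$ i.i.d. uniform points. Take $b=\lceil\log n\rceil+1$, which is at most $\lambda$ for large $n$. A union bound over the first label and the set of $b-1$ others gives, for large $n$,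
$$P^*(A_n^c)\le n\binom n{b-1}\Big(\frac{2D}n\Big)^{b-1}\le n\,\frac{(2D)^{b-1}}{(b-1)!}\le\Big(\frac{2De^2}{b-1}\Big)^{b-1}\to0,$$
because $n\le e^{b-1}$ and $(b-1)!\ge((b-1)/e)^{b-1}$.

**Step 3: set up the conditional second moment of $R_\ell$.** Let $\mathcal H=\sigma(t_f:f\in H)$; then $A_n\in\mathcal H$. Let $M_\ell$ be the set of $\gamma\in\Gamma_\ell$ with some but not all edges in $H$. We bound, on $A_n$,
$$E^*[R_\ell^2\mid\mathcal H]=n^{-2}\sum_{\gamma,\gamma'\in M_\ell}E^*[h(\gamma)h(\gamma')\mid\mathcal H].$$
Constants $C$ depend only on $K,m$ and may change from line to line. We take $n$ large, so $\lambda\ge1$.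

**Step 4: pairs sharing no non-$H$ edge.** Given $\mathcal H$, $h(\gamma)$ and $h(\gamma')$ depend on disjoint sets of independent labels, so they are conditionally independent. The total contribution of these pairs is therefore at most $\big(n^{-1}\sum_{\gamma\in M_\ell}|E^*[h(\gamma)\mid\mathcal H]|\big)^2$. By (D), $E^*[h(\gamma)\mid\mathcal H]=0$ unless both end-edges of $\gamma$ are in $H$.

For such $\gamma$, let $c$ be the number of maximal runs of consecutive $H$-edges along $\gamma$. Then $c\ge2$, since both end-edges are in $H$ but not all edges are. Let $q$ be the number of non-$H$ edges of $\gamma$, and $f$ the number of vertices of $\gamma$ not on an $H$-edge of $\gamma$. Contracting each run to a vertex gives a path with $c+f$ vertices and $q$ edges, so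
$$q=c+f-1\ge f+1.$$
For example, for a three-edge path whose first and last edges are in $H$ and whose middle edge is not, $c=2$, $f=0$, $q=1$.

By (L), if $h(\gamma)\ne0$ then all labels of $\gamma$ lie within $D/n$ of $t_{e_1}$, which is $\mathcal H$-measurable. So $|E^*[h(\gamma)\mid\mathcal H]|\le(2D/n)^q$, and it vanishes unless all $H$-edges of $\gamma$ have labels within $D/n$ of $t_{e_1}$. For a given set of positions of the $H$-edges, at most $2n\cdot(2\lambda)^m\cdot n^f$ paths $\gamma$ satisfy this condition on $A_n$: choose $e_1$ with its orientation, then the other oriented $H$-edges, each among at most $\lambda$ edges, then the $f$ free vertices. Summing over the boundedly many position sets, on $A_n$,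
$$n^{-1}\sum_{\gamma\in M_\ell}|E^*[h(\gamma)\mid\mathcal H]|\le C\lambda^m\max n^{f-q}\le C\lambda^mn^{-1}.$$
The contribution of these pairs is at most the square of this.

**Step 5: pairs sharing a non-$H$ edge.** Now (D) is not needed, because the shared edge saves enough. Let $U=\gamma\cup\gamma'$, which is connected. Let its $H$-edges form $c$ connected components; $c\ge1$, since $\gamma$ has an $H$-edge. Let $q$ be the number of non-$H$ edges of $U$, and $f$ the number of vertices of $U$ on no $H$-edge of $U$. Contracting the $H$-components gives a connected multigraph, loops allowed, with $c+f$ vertices and $q$ edges, so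
$$q\ge c+f-1\ge f.$$
For example, for $\gamma=\gamma'$ with two edges, exactly one in $H$, we have $c=q=f=1$.

Let $f_*$ be the first $H$-edge of $\gamma$. Apply (L) to $\gamma$ and to $\gamma'$, which share an edge: if $h(\gamma)h(\gamma')\ne0$ then all labels of $U$ are within $2mK/n=D/n$ of $t_{f_*}$. So $|E^*[h(\gamma)h(\gamma')\mid\mathcal H]|\le(2D/n)^q$, and it vanishes unless all $H$-edges of $U$ have labels within $D/n$ of $t_{f_*}$. Consider one of the boundedly many patterns (coincidence type together with the positions of the $H$-edges). On $A_n$ at most $2n(2\lambda)^{2m}n^f$ pairs of this pattern satisfy the condition: choose $f_*$ with orientation, then the other oriented $H$-edges, then the free vertices. The total contribution of these pairs on $A_n$ is at most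
$$n^{-2}\cdot C\lambda^{2m}\max n^{1+f-q}\le C\lambda^{2m}n^{-1}.$$

**Step 6: conclude.** By Steps 4 and 5, $E^*[R_\ell^2\mathbf 1_{A_n}]\le C\lambda^{2m}n^{-1}\to0$ (with $\lambda=2\log n$). Since $P^*(A_n)\to1$, $R_\ell\to0$ in probability. $\square$

## The squeeze carried out: proof of Theorem A

**Step 1: transfer from $P$ to $P^*$.** Let $\mathbf Z=(Z_2,\dots,Z_m)$. As a function of the labels, $\mathbf Z$ is invariant under permuting the vertices, and so is the law of the labels. Hence, conditionally on any given directed Hamiltonian path being increasing, $\mathbf Z$ has the same law as under $P^*$. There are $n!$ directed Hamiltonian paths, each increasing with probability $1/(n-1)!$. So for bounded measurable $g$,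
$$E[W_ng(\mathbf Z)]=\frac1n\cdot\frac{n!}{(n-1)!}\,E^*[g(\mathbf Z)]=E^*[g(\mathbf Z)].\tag{10}$$

**Step 2: pass to a joint limit.** Since $W_n\ge0$ and $EW_n=1$, Markov's inequality shows that $(W_n)$ is tight. So it suffices to show that every weak subsequential limit $F$ is $\log\mathcal N(-\frac12,1)$. Fix such a subsequence, and fix $K,m$. By Lemma 1 with $H=\emptyset$, $\mathbf Z\to(\xi_\ell)_\ell$ in distribution, so $(W_n,\mathbf Z)$ is tight. Along a further subsequence $(W_n,\mathbf Z)\to(W,\boldsymbol\xi)$ jointly in distribution, with $W\sim F$ and $\boldsymbol\xi=(\xi_\ell)_{2\le\ell\le m}$ independent $\mathcal N(0,a^{\ell-1})$. About the dependence between $W$ and $\boldsymbol\xi$ we know nothing yet.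

**Step 3: compute $E[W\mid\boldsymbol\xi]$.** By the Known result $EW=1=\lim EW_n$. Nonnegative variables that converge in law, with means converging to the mean of the limit, are uniformly integrable; so the $W_n$ are uniformly integrable along the subsequence. Put $S:=\sum_{\ell=2}^m\xi_\ell\sim\mathcal N(0,\sigma^2)$. For bounded continuous $g$,
$$E[Wg(\boldsymbol\xi)]=\lim E[W_ng(\mathbf Z)]=\lim E^*[g(\mathbf Z)]=E\,g\big((\xi_\ell+a^{\ell-1})_\ell\big)=E\big[g(\boldsymbol\xi)e^{S-\sigma^2/2}\big].$$
The first equality is uniform integrability, the second (10), the third Lemma 2, and the last is (4) in each coordinate: shifting each $\xi_\ell$ by its own variance corresponds to the density $\prod_\ell e^{\xi_\ell-a^{\ell-1}/2}$. Thus the finite measures $B\mapsto E[W\mathbf 1_{\boldsymbol\xi\in B}]$ and $B\mapsto E[e^{S-\sigma^2/2}\mathbf 1_{\boldsymbol\xi\in B}]$ agree on bounded continuous functions, hence coincide, so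
$$E[W\mid\boldsymbol\xi]=Y:=e^{S-\sigma^2/2}\quad\text{a.s.}$$

**Step 4: squeeze.** By the Known result $EW^2=e<\infty$, so (2) applies:
$$E(W-Y)^2=EW^2-EY^2=e-E\,e^{2S-\sigma^2}=e-e^{\sigma^2_{K,m}}.\tag{11}$$
So for every bounded Lipschitz $g$, by Cauchy–Schwarz,
$$\Big|\int g\,dF-E\,g\big(e^{\sigma N-\sigma^2/2}\big)\Big|\le\mathrm{Lip}(g)\,E|W-Y|\le\mathrm{Lip}(g)\sqrt{e-e^{\sigma^2}}.$$
The coupling of $W$ with $\boldsymbol\xi$ depends on $K,m$, but $F$ does not, so the inequality holds for all $K,m$ with the same $F$. Take $m=K\to\infty$: then $\sigma^2\to1$, and $\int g\,dF=E\,g(e^{N-1/2})$. Bounded Lipschitz functions determine a law, so $F=\log\mathcal N(-\frac12,1)$. $\blacksquare$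

## Uniform convergence, an explicit proxy for $\log(X_n/n)$, and the planted measure: proof of Theorem B

**Part 1.** Theorem A gives $P(X_n\le xn)\to\Phi(\log x+\frac12)$ for each $x>0$. The limit distribution function is continuous, so by Pólya's theorem the convergence is uniform. Also, for every $x>0$, $\limsup_nP(X_n=0)\le\lim_nP(X_n\le xn)=\Phi(\log x+\frac12)$, which tends to $0$ as $x\downarrow0$. So $P(X_n\ge1)\to1$.

**Part 2, step 1: a bound for fixed $K=m=j$.** Fix $j\ge2$ and $\varepsilon>0$. Take a subsequence realizing $\limsup_nP(|W_n-e^{S_n^{j,j}-1/2}|\ge\varepsilon)$, then a further subsequence along which $(W_n,\mathbf Z)$ converges jointly to some $(W,\boldsymbol\xi)$. Since $\{(w,z):|w-e^{\sum z_\ell-1/2}|\ge\varepsilon\}$ is closed, the portmanteau theorem bounds the limsup by $P(|W-e^{S-1/2}|\ge\varepsilon)$. This joint limit satisfies (11). Split the difference at $Y=e^{S-\sigma^2/2}$, using Chebyshev for $W-Y$ and Markov for $Y-e^{S-1/2}$, each at level $\varepsilon/2$: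
$$\limsup_nP\big(|W_n-e^{S_n^{j,j}-1/2}|\ge\varepsilon\big)\le\frac{4\alpha_j}{\varepsilon^2}+\frac{2\beta_j}\varepsilon,\tag{12}$$
where $\alpha_j=e-e^{\sigma_{j,j}^2}$ and, as $\sigma<1$,
$$\beta_j=E\big|e^{S-\sigma^2/2}-e^{S-1/2}\big|=(e^{-\sigma^2/2}-e^{-1/2})e^{\sigma^2/2}=1-e^{(\sigma_{j,j}^2-1)/2}.$$
Both are positive and tend to $0$ as $j\to\infty$. Put $\varepsilon_j:=3(\alpha_j^{1/3}+\beta_j^{1/2})\to0$. At $\varepsilon=\varepsilon_j$ the right side of (12) is at most $\frac49\alpha_j^{1/3}+\frac23\beta_j^{1/2}<\varepsilon_j$.

**Part 2, step 2: let $j$ grow slowly with $n$.** By Lemma 1, for fixed $K=m=j$ the law of $(Z^j_{n,\ell})_{2\le\ell\le j}$ converges to that of $\boldsymbol\xi^{(j)}$, a vector of independent $\mathcal N(0,a_j^{\ell-1})$ variables. Weak convergence is convergence in the Prokhorov distance. So there are $N_2<N_3<\cdots$, with $N_j>2j$, such that for $n\ge N_j$: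

* $P(|W_n-e^{S_n^{j,j}-1/2}|\ge\varepsilon_j)\le\varepsilon_j$;
* the Prokhorov distance, for the $\ell^1$ norm on $\mathbb R^{j-1}$, between the laws of $(Z^j_{n,\ell})_{2\le\ell\le j}$ and $\boldsymbol\xi^{(j)}$ is less than $1/j$.

Let $K_n=j$ for $N_j\le n<N_{j+1}$, and $K_n=2$ for $n<N_2$. Then $K_n\to\infty$, and $V_n:=e^{S_n^{K_n,K_n}-1/2}$ satisfies $W_n-V_n\to0$ in probability. Since $W_n$ converges in law to an a.s. positive variable, for every $\eta>0$ there is $\delta>0$ with $\limsup_nP(W_n<\delta)\le\eta$; and on $\{W_n\ge\delta\}$, $|V_n/W_n-1|\le|V_n-W_n|/\delta$. So $V_n/W_n\to1$ in probability. Taking logarithms gives the first claim.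

**Part 2, step 3: the joint limit.** Strassen's theorem says that two laws at Prokhorov distance less than $\delta$ can be coupled so that the two variables differ by more than $\delta$ with probability at most $\delta$. So we may couple $(Z^{K_n}_{n,\ell})_{2\le\ell\le K_n}$ with $\boldsymbol\xi^{(K_n)}$ so that their $\ell^1$ distance tends to $0$ in probability. Fix $m$. Once $K_n\ge m$, the vector $(S_n^{K_n,K_n},Z_{n,2}^{K_n},\dots,Z_{n,m}^{K_n})$ then differs by $o(1)$ in probability from
$$\Big(\sum_{2\le\ell\le K_n}\xi_\ell^{(K_n)},\ \xi_2^{(K_n)},\dots,\xi_m^{(K_n)}\Big);$$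
the $\ell^1$ norm is what controls the first coordinate, a sum with a growing number of terms. This last vector is centered Gaussian. The variance of its first coordinate is $\sigma^2_{K_n,K_n}\to1$; the covariance of the first coordinate with $\xi^{(K_n)}_\ell$ and the variance of $\xi_\ell^{(K_n)}$ are both $a_{K_n}^{\ell-1}\to2^{-(\ell-1)}$; the other covariances are $0$. These limits are the covariances of $(\sum_{\ell\ge2}\zeta_\ell,\zeta_2,\dots,\zeta_m)$. So $(S_n^{K_n,K_n},Z_{n,2}^{K_n},\dots,Z_{n,m}^{K_n})$ converges to this vector in distribution. Replacing $S_n^{K_n,K_n}-\frac12$ by $\log(X_n/n)$ changes the first coordinate by $o(1)$ in probability, by the first claim. This proves the second claim.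

**Part 3.** By (3), $dQ_n/dP_n=W_n$. By Theorem A, $W_n\to W=e^{N-1/2}$ in law, and $EW_n=1=EW$, so $(W_n)$ is uniformly integrable. Hence if $P_n(B_n)\to0$, then $Q_n(B_n)=E[W_n\mathbf 1_{B_n}]\to0$. Conversely, for $\delta>0$,
$$P_n(B_n)\le P(W_n<\delta)+\delta^{-1}Q_n(B_n),$$
because $1\le W_n/\delta$ on $\{W_n\ge\delta\}$. As $\lim_{\delta\downarrow0}\limsup_nP(W_n<\delta)=0$, $Q_n(B_n)\to0$ implies $P_n(B_n)\to0$. So the two sequences are mutually contiguous.

Finally, $Q_n(B)-P_n(B)=E[(W_n-1)\mathbf 1_B]$ is largest for $B=\{W_n>1\}$, so $d_{TV}(P_n,Q_n)=E(W_n-1)^+$. (For $n=4$ this is $\frac6{15}\cdot\frac12=\frac15$.) Since $(W_n-1)^+\le W_n$ is uniformly integrable, and by (4) with $v=1$,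
$$d_{TV}(P_n,Q_n)\to E(e^{N-1/2}-1)^+=E\big[e^{N-1/2}\mathbf 1_{N>1/2}\big]-P(N>\tfrac12)=P(N+1>\tfrac12)-P(N>\tfrac12)=2\Phi(\tfrac12)-1.\qquad\blacksquare$$
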